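# An amenable trace that is not quasidiagonal

## 1. A subalgebra of $R$ built from $SL_3(\mathbb Z)$ and a tower of shrinking projections

Let $R$ be the hyperfinite II$_1$ factor: the weak closure, in the trace representation, of an increasing union of unital matrix algebras $M_2\subset M_4\subset M_8\subset\cdots$. Write $\tau_R$ for its faithful normal tracial state and $\|x\|_2=\tau_R(x^*x)^{1/2}$. We use comparison of projections in $R$ constantly: two projections of equal trace are equivalent, and below a projection of trace $t$ there are projections of every trace in $[0,t]$.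

We build a separable C$^*$-algebra $A\subset R$. It has two ingredients: a group representation whose irreducible pieces get larger, and finitely many operators that move each piece to the next.

**Irreducible representations of growing dimension.** Let $\Gamma=SL_3(\mathbb Z)$ and let $p_1<p_2<\cdots$ be the primes. Reduction modulo $p_m$ maps $\Gamma$ onto $SL_3(\mathbb F_{p_m})$, because the latter is generated by elementary matrices and these lift. The group $SL_3(\mathbb F_{p_m})$ acts on the $p_m^2+p_m+1$ points of the projective plane over $\mathbb F_{p_m}$. The action is 2-transitive: given two pairs of distinct points, spanned by independent vectors $u,v$ and $u',v'$, complete them to bases $(u,v,w)$ and $(u',v',w')$; the linear map taking the first basis to the second has some nonzero determinant, and rescaling $w'$ makes it $1$.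

The commutant of a permutation representation has dimension equal to the number of orbits on ordered pairs of points. Here that number is $2$ (equal pairs, unequal pairs), so the permutation representation is a sum of two inequivalent irreducible representations: the trivial one, on constant vectors, and the one on sum-zero vectors. Call the second one $\pi_m$. Its dimension is
$$d_m=p_m^2+p_m ,\qquad\text{so } d_1=6,\ d_2=12,\ d_3=30,\ d_4=56,\ \dots$$
In a real orthonormal basis of the sum-zero vectors, $\pi_m(g)$ is an orthogonal matrix with real entries $\pi_m(g)_{ab}$. The $\pi_m$ are pairwise inequivalent because the $d_m$ strictly increase. By Bertrand's postulate $p_{m+1}<2p_m$, so $d_{m+1}<4p_m^2+2p_m<4d_m$, and therefore $d_m\le 6\cdot 4^{m-1}$.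

**The blocks.** Put $N=5$. Since $5>4$, the sum $\sum_m d_mN^{-m}$ converges; let $c$ be its inverse. Choose orthogonal projections $z_m\in R$ with $\sum_m z_m=1$ and $\tau_R(z_m)=c\,d_mN^{-m}$. Split $z_m$ into $d_m$ orthogonal projections of equal trace $cN^{-m}$; they are equivalent, so there are matrix units $(e^{(m)}_{ab})_{1\le a,b\le d_m}$ in $z_mRz_m$ with $\sum_a e^{(m)}_{aa}=z_m$. Put $f_m=e^{(m)}_{11}$.

**The tower.** We have $\tau_R(f_m)=cN^{-m}=N\,\tau_R(f_{m+1})$. Hence $f_m$ is a sum of $N$ orthogonal projections, each equivalent to $f_{m+1}$. Choosing partial isometries that implement these equivalences, we get $w_{i,m}\in f_{m+1}Rf_m$ for $1\le i\le N$ with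
$$w_{i,m}w_{l,m}^*=\delta_{il}f_{m+1},\qquad \sum_{i=1}^N w_{i,m}^*w_{i,m}=f_m .\tag{1}$$

**The algebra.** Define, with strongly convergent sums,
$$\rho(g)=\sum_m\sum_{a,b}\pi_m(g)_{ab}\,e^{(m)}_{ab}\ \ (g\in\Gamma),\qquad T_i=\sum_m\sum_{a=1}^{d_m}e^{(m+1)}_{a1}\,w_{i,m}\,e^{(m)}_{1a}\ \ (1\le i\le N).\tag{2}$$
On each block $z_m$, $\rho$ is a copy of $\pi_m$, so $\rho$ is a unitary representation of $\Gamma$ in $R$. Let $t_m$ be the $m$-th summand of $T_i$. Then $t_m^*t_m=\sum_{a\le d_m}e^{(m)}_{a1}w_{i,m}^*w_{i,m}e^{(m)}_{1a}\le z_m$ is a projection and $t_mt_m^*=\sum_{a\le d_m}e^{(m+1)}_{aa}\le z_{m+1}$. The initial projections are orthogonal for different $m$, and so are the range projections. So $T_i$ is a contraction in $R$. Finally let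
$$A=C^*(\rho(\Gamma),T_1,\dots,T_N)\subset R .$$
This is a unital separable C$^*$-algebra with finitely many generators, since $\Gamma$ is finitely generated. The finite number of generators is what the proof will exploit.

## 2. Amenable traces, quasidiagonal traces, and what $A$ is for

Throughout, "u.c.p." means unital completely positive, "c.c.p." means contractive completely positive, and $\otimes$ is the minimal tensor product. Let $\mathrm{T}(A)$ be the set of tracial states of a unital C$^*$-algebra $A$, let $\mathrm{tr}_k$ be the tracial state of $M_k=M_k(\mathbb C)$, and $\|x\|_{2,\mathrm{tr}_k}=\mathrm{tr}_k(x^*x)^{1/2}$.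

**Definition.** Let $A$ be unital and separable. A trace $\tau\in \mathrm{T}(A)$ is *amenable* if there are u.c.p. maps $\phi_n:A\to M_{k(n)}$ with $\mathrm{tr}_{k(n)}\circ\phi_n\to\tau$ weak-$*$ and
$$\|\phi_n(ab)-\phi_n(a)\phi_n(b)\|_{2,\mathrm{tr}_{k(n)}}\to0\qquad(a,b\in A).$$
It is *quasidiagonal* (QD) if there are such maps with the operator norm instead:
$$\|\phi_n(ab)-\phi_n(a)\phi_n(b)\|\to0\qquad(a,b\in A).$$
The corresponding sets are $\mathrm{AT}(A)$ and $\mathrm{AT}(A)_{QD}$. For non-separable algebras, sequences are replaced by nets.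

Since $\|\cdot\|_{2,\mathrm{tr}_k}\le\|\cdot\|$, we have $\mathrm{AT}(A)_{QD}\subseteq\mathrm{AT}(A)$. The question, from Nathanial P. Brown, "Invariant means and finite representation theory of C*-algebras", arXiv:math/0304009 (2003), is whether every amenable trace is quasidiagonal. In words: if a trace can be modeled by matrices with errors that are small on average, can it be modeled by matrices with errors that are small everywhere?

**Simplest cases.** Let $\pi_i:A\to M_{n_i}$ be finitely many unital $*$-homomorphisms and $s_i,s$ positive integers with $\sum_i s_i=s$. With $L=\prod_i n_i$, let $\pi$ be the direct sum of the $\pi_i$ with multiplicities $\mu_i=s_iL/n_i$. It maps into $M_k$ with $k=\sum_i\mu_in_i=sL$, and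
$$\mathrm{tr}_k\circ\pi=\sum_i\frac{\mu_in_i}{k}\,\mathrm{tr}_{n_i}\circ\pi_i=\sum_i\frac{s_i}{s}\,\mathrm{tr}_{n_i}\circ\pi_i .\tag{3}$$
So any weak-$*$ limit of rational convex combinations of traces $\mathrm{tr}_{n}\circ\pi$, with $\pi:A\to M_n$ a unital $*$-homomorphism, is QD. On $C(X)$ every state is such a limit (of combinations of point evaluations), so every trace is QD; the same holds on finite-dimensional algebras. It also holds on a unital AF algebra $C=\overline{\bigcup_K C_K}$, with $C_K$ unital, finite-dimensional and increasing. Indeed, the identity of $C_K$ extends to a u.c.p. map $E_K:C\to C_K$ by Arveson's extension theorem (finite-dimensional C$^*$-algebras are injective). Given a trace $\tau$, formula (3) yields unital $*$-homomorphisms $\pi_K:C_K\to M_{k(K)}$ with $\mathrm{tr}_{k(K)}\circ\pi_K$ within $1/K$ of $\tau$ on the unit ball of $C_K$. The maps $\pi_K\circ E_K$ are exactly multiplicative on $C_{K_0}$ once $K\ge K_0$, and their traces converge to $\tau$ there. By density they witness that $\tau$ is QD.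

The reason to look inside $R$ is that amenability is automatic there.

**Lemma 5.** For every unital C$^*$-subalgebra $A\subset R$ that is separable, $\tau_R|_A$ is amenable.

*Proof.* Let $E_n:R\to M_{2^n}$ be the trace-preserving conditional expectations onto the subalgebras of Section 1, whose union is $\|\cdot\|_2$-dense. They are u.c.p., $\mathrm{tr}_{2^n}\circ E_n=\tau_R$, and $\|E_n(x)-x\|_2\to0$. Writing $ab-E_n(a)E_n(b)=(a-E_n(a))b+E_n(a)(b-E_n(b))$ and using $\|xb\|_2\le\|x\|_2\|b\|$,
$$\|E_n(ab)-E_n(a)E_n(b)\|_2\le\|E_n(ab)-ab\|_2+\|a-E_n(a)\|_2\|b\|+\|a\|\,\|b-E_n(b)\|_2\to0 .\qquad\blacksquare$$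

The maps $E_n$ themselves do not work in operator norm. For each $k\ge 1$ let $g_k\in M_{2^k}$ be orthogonal projections with $\tau_R(g_k)=2^{-k}$ (at each stage halve what is left), let $x_k$ be a self-adjoint unitary of trace $0$ in the tensor factor $M_2$ with $M_{2^{k+1}}=M_{2^k}\otimes M_2$, and let $u=\sum_kg_kx_k$. Since $g_k$ and $x_k$ commute, $u^2=\sum_kg_k=1$. For $k\ge n$ we have $E_n(g_kx_k)=E_n(E_k(g_kx_k))=E_n(g_kE_k(x_k))=0$, while $g_kx_k\in M_{2^n}$ for $k<n$. So $E_n(u)=\sum_{k<n}g_kx_k$ and $E_n(u^2)-E_n(u)^2=1-\sum_{k<n}g_k$, which has norm $1$ for every $n$. This does not prove that no other maps work. The algebra $A$ of Section 1 is there to show exactly that.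

**Theorem 1.** There is a unital separable C$^*$-subalgebra $A\subset R$ such that the faithful trace $\tau=\tau_R|_A$ is amenable but not quasidiagonal.

**Theorem 2.** There is a unital, separable, simple C$^*$-algebra $B$, weakly dense in $R$, with a unique tracial state $\tau_R|_B$, such that $\mathrm{AT}(B)=\mathrm T(B)=\{\tau_R|_B\}$ and $\mathrm{AT}(B)_{QD}=\emptyset$. Moreover, if $\varphi_n:B\to M_{k(n)}(\mathbb C)$ are c.c.p. with $\|\varphi_n(ab)-\varphi_n(a)\varphi_n(b)\|\to0$ for all $a,b\in B$, then $\varphi_n(b)\to0$ for all $b\in B$.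

**Theorem 3.** Let $M$ be a von Neumann algebra and $z$ its largest central projection with $zM$ of type II$_1$.

(a) $\tau\in\mathrm T(M)$ is quasidiagonal if and only if $\tau(z)=0$.

(b) $M$ is a quasidiagonal C$^*$-algebra if and only if $M$ is finite of type I. In particular $R$ is not quasidiagonal.

**Remark 4.** The algebras $A$ and $B$ are not exact. This is consistent with the known positive theorems (Tikuisis–White–Winter, Schafhauser, Gabe), which assume exactness and the UCT.

So the answer to the question is no. The algebra in Theorem 1 is the one built in Section 1.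

## 3. Norm-close matrices have equal ranks

What does the operator norm see that $\|\cdot\|_2$ does not? Ranks of projections, exactly, even when they are a tiny fraction of the matrix size. Two elementary lemmas make this precise.

**Lemma 6.** Let $0\le h\le1$ in a C$^*$-algebra with $\|h-h^2\|=\varepsilon<1/4$. Then $q=\chi_{(1/2,1]}(h)$ is a projection in the C$^*$-algebra generated by $h$, and $\|q-h\|\le2\varepsilon$.

*Proof.* Each $t$ in the spectrum satisfies $t(1-t)\le\varepsilon<1/4$, so $t\neq1/2$. Hence $\chi_{(1/2,1]}$ is continuous on the spectrum and vanishes at $0$. Also $|t-\chi_{(1/2,1]}(t)|=\min(t,1-t)\le2t(1-t)\le 2\varepsilon$, because $\max(t,1-t)\ge1/2$. $\blacksquare$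

**Lemma 7.** Let $x$ be a rectangular complex matrix and $P,Q$ projection matrices with $\|x^*x-P\|<1/2$ and $\|xx^*-Q\|<1/2$. Then $\operatorname{rank}P=\operatorname{rank}Q$.

*Proof.* By Weyl's inequality the $j$-th largest eigenvalues of $x^*x$ and $P$ differ by less than $1/2$. So $x^*x$ has exactly $\operatorname{rank}P$ eigenvalues greater than $1/2$, and likewise $xx^*$ has exactly $\operatorname{rank}Q$. But $x^*x$ and $xx^*$ have the same nonzero eigenvalues with multiplicity. $\blacksquare$

Here is the first use. It is a model for the main proof, and we will need it in Section 10.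

**Lemma 8.** Let $C$ be a C$^*$-algebra with a projection $q$ and $v_1,v_2\in C$ such that $v_i^*v_l=\delta_{il}q$ and $v_1v_1^*+v_2v_2^*=q$. Let $\varphi_n:C\to M_{k(n)}$ be c.c.p. maps with $\|\varphi_n(ab)-\varphi_n(a)\varphi_n(b)\|\to0$ for all $a,b\in\{q,v_1,v_2,v_1^*,v_2^*\}$. Then $\varphi_n(q)\to0$.

*Proof.* Let $h_n=\varphi_n(q)$. Then $0\le h_n\le1$ and $\|h_n-h_n^2\|\to0$, so for large $n$ Lemma 6 gives projections $q_n$ with $\|q_n-h_n\|\to0$. Let $x_n$ be the row $(\varphi_n(v_1),\varphi_n(v_2))$. Then $x_nx_n^*=\sum_i\varphi_n(v_i)\varphi_n(v_i)^*$ has distance tending to $0$ from $\varphi_n(q)$, hence from $q_n$. The entries of $x_n^*x_n$ are $\varphi_n(v_i)^*\varphi_n(v_l)$, so $x_n^*x_n$ has distance tending to $0$ from $1_2\otimes q_n$. By Lemma 7, $\operatorname{rank}q_n=2\operatorname{rank}q_n$ for large $n$. So $q_n=0$ and $\varphi_n(q)\to0$. $\blacksquare$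

The equation $r=2r$ has only the solution $r=0$. But this cannot happen for $q\ne 0$ in $R$: the hypothesis forces $\tau_R(q)=2\tau_R(q)$, hence $q=0$. What *can* happen in $R$ is the tower (1), which suggests the infinite system
$$r_m=N\,r_{m+1}\qquad(m\ge1).\tag{4}$$
In nonnegative integers it again has only the zero solution, since $r_m=N^jr_{m+j}$ is divisible by every power $N^j$. The trace, by contrast, satisfies the same recursion with $\tau_R(f_m)=cN^{-m}>0$: real numbers can be divided by $5$ forever, integers cannot.

## 4. The tower alone lies in an AF algebra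

The natural first attempt is to take the algebra generated by the tower, $C=C^*(1,\ w_{i,m}: 1\le i\le N,\ m\ge1)\subset R$. For a sequence $\varphi_n$ as in the definition of a QD trace, the argument of Lemma 8 gives ranks $r_{n,m}$, the rank of the projection near $\varphi_n(f_m)$, and for each $m$ an index $n_0(m)$ with
$$r_{n,m}=N\,r_{n,m+1}\qquad\text{for } n\ge n_0(m).$$
The trouble is that $n_0(m)$ depends on $m$. A fixed $n$ satisfies only finitely many of the equations, and finitely many have nonzero solutions, such as $r_m=N^{K+1-m}$ for $m\le K+1$.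

This is not a defect of the argument: this $C$ is AF, so by Section 2 *all* its traces are QD. To check this, let $F_K$ be the C$^*$-algebra generated by the $w_{i,m}$ with $m\le K$. For $m\le K+1$ and a multi-index $I=(i_m,\dots,i_K)$ put $w_I=w_{i_K,K}\cdots w_{i_m,m}\in f_{K+1}Rf_m$ (the empty product, for $m=K+1$, being $f_{K+1}$). By (1), and by orthogonality of the $f_m$, $w_Iw_J^*=\delta_{IJ}f_{K+1}$ for all such $I,J$, and $\sum_Iw_I^*w_I=f_m$, the sum being over the multi-indices starting at $m$. So the elements $w_I^*w_J$ form a system of matrix units of size $1+N+\cdots+N^K$. They span $F_K$, because $w_{i,m}=\sum_Jw_J^*w_Jw_{i,m}$, where $J$ runs over the multi-indices starting at $m+1$ and each $w_Jw_{i,m}$ is again some $w_I$. Thus $C$ is the closure of the increasing union of the finite-dimensional algebras $F_K+\mathbb C1$.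

What is missing is uniformity in $m$. It would follow if all the equations (4) came from *finitely many* elements of an algebra in which the norm is a supremum over $m$. One might try $\sum_mf_m\otimes\delta_m$ in $A\otimes\ell^\infty(\mathbb N)$. It is not there. An algebraic tensor has its coordinates in a bounded subset of a finite-dimensional space, so elements of $A\otimes\ell^\infty(\mathbb N)$ have totally bounded sets of coordinates; but $\|f_m-f_{m'}\|=1$ for $m\ne m'$. We need another coefficient algebra, and a reason why the relevant element lies in the *norm-closed* tensor product. The representation $\rho$ and property (T) provide both.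

## 5. The Kazhdan projection packs all blocks into one element

**Property (T).** $\Gamma=SL_3(\mathbb Z)$ has Kazhdan's property (T): there are a finite symmetric generating set $S\ni1$ and $\kappa>0$ such that $\max_{s\in S}\|\pi(s)\xi-\xi\|\ge\kappa\|\xi\|$ for all vectors $\xi$ of every unitary representation $\pi$ without nonzero invariant vectors.

We recall how this gives a projection $e\in C^*(\Gamma)$, the Kazhdan projection, such that $\pi(e)$ is the projection onto the $\Gamma$-invariant vectors for *every* unitary representation $\pi$. Let $h=|S|^{-1}\sum_{s\in S}s$, a self-adjoint contraction. In any representation, $\pi(h)=1$ on invariant vectors. For a unit vector $\xi$ orthogonal to them,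
$$\langle\pi(h)\xi,\xi\rangle=1-\frac1{2|S|}\sum_{s\in S}\|\pi(s)\xi-\xi\|^2\le1-\delta,\qquad\delta=\frac{\kappa^2}{2|S|}.$$
So the spectrum of $h$ is contained in $[-1,1-\delta]\cup\{1\}$, the function $\chi_{\{1\}}$ is continuous on it, and $e=\chi_{\{1\}}(h)$ has the stated property.

For a finite group, $e=|G|^{-1}\sum_gg$. For $\mathbb Z$ there is no such $e$: $C^*(\mathbb Z)=C(\mathbb T)$ has only the projections $0$ and $1$, while $e$ would be the function equal to $1$ at the point $1\in\mathbb T$ and $0$ elsewhere.

**The element $p$.** Let $D_0=\prod_{m\ge1}M_{d_m}$ be the $\ell^\infty$-product and $\pi(g)=(\pi_m(g))_m\in D_0$. The unitary representation $g\mapsto\rho(g)\otimes\pi(g)\in A\otimes D_0$ extends to a $*$-homomorphism $\theta:C^*(\Gamma)\to A\otimes D_0$. Put $p=\theta(e)$. This is the point of using (T): $\theta(h)=|S|^{-1}\sum_{s\in S}\rho(s)\otimes\pi(s)$ is a *finite* sum of elementary tensors, and the spectral gap makes $p$ a norm limit of polynomials in it. So $p$ lies in the minimal tensor product.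

Fix a representation $R\subset B(H)$ as a von Neumann algebra. Then $A\otimes D_0$ acts faithfully and block-diagonally on $\bigoplus_mH\otimes\mathbb C^{d_m}$, so $A\otimes D_0\subset\prod_mA\otimes M_{d_m}$. Write $p=(p_m)_m$, and let $E_{ab}$ be the standard matrix units.

**Lemma 9.** For every $m$,
$$p_m=\frac1{d_m}\sum_{a,b=1}^{d_m}e^{(m)}_{ab}\otimes E_{ab}\in A\otimes M_{d_m}.\tag{5}$$
In particular all $e^{(m)}_{ab}$ belong to $A$.

*Proof.* By the property of $e$, $p_m$ is the projection onto the invariant vectors of $\rho\otimes\pi_m$ on $H\otimes\mathbb C^{d_m}$. We compute these. The unitary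
$$H\to\bigoplus_j\mathbb C^{d_j}\otimes f_jH,\qquad \eta\mapsto\Big(\sum_a\delta_a\otimes e^{(j)}_{1a}\eta\Big)_j$$
turns $e^{(j)}_{ab}$ into $E_{ab}\otimes1$ on the $j$-th summand, and $\rho$ into $\bigoplus_j\pi_j\otimes1$. So $\rho\otimes\pi_m$ is the direct sum over $j$ of copies of $\pi_j\otimes\pi_m$, with multiplicity space $f_jH$, and it suffices to find the invariant vectors of each $\pi_j\otimes\pi_m$.

Identify $\mathbb C^{d_j}\otimes\mathbb C^{d_m}$ with $d_j\times d_m$ matrices, $X\leftrightarrow\sum X_{ab}\,\delta_a\otimes\delta_b$. Then $\pi_j(g)\otimes\pi_m(g)$ acts by $X\mapsto\pi_j(g)X\pi_m(g)^{T}=\pi_j(g)X\pi_m(g)^{-1}$, since $\pi_m(g)$ is real orthogonal. So $X$ is invariant exactly when it intertwines $\pi_m$ and $\pi_j$. By Schur's lemma, $X=0$ if $j\neq m$, and $X$ is a scalar matrix if $j=m$. In the second case the invariant vectors are spanned by the unit vector $d_m^{-1/2}\sum_a\delta_a\otimes\delta_a$, and the projection onto it is $d_m^{-1}\sum_{a,b}E_{ab}\otimes E_{ab}$. Undoing the identification gives (5). Since $p_m\in A\otimes M_{d_m}=M_{d_m}(A)$,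 its matrix entries $d_m^{-1}e^{(m)}_{ab}$ are in $A$. $\blacksquare$

So $p$ records in coordinate $m$ the block $m$ of $R$ and nothing else. It is the working replacement for the forbidden $\sum_mf_m\otimes\delta_m$.

## 6. Five elements that link block $m$ to block $m+1$

We now need finitely many elements that realize the relation "$p_m$ is $N$ copies of $p_{m+1}$" for all $m$ at once. Let $D=\prod_{m\ge1}M_{d_{m+1}}$, and define $*$-homomorphisms $\iota,\sigma:D_0\to D$ by
$$\iota(x)_m=x_m\ \ (\text{with } M_{d_m}\subset M_{d_{m+1}}\text{ as upper left corner}),\qquad\sigma(x)_m=x_{m+1}.$$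
Let $\lambda=\big(\sqrt{d_{m+1}/d_m}\;1\big)_m$. It lies in $D$ because $d_{m+1}<4d_m$. For $1\le i\le N$ put
$$V_i=(\mathrm{id}\otimes\sigma)(p)\,(T_i\otimes\lambda)\,(\mathrm{id}\otimes\iota)(p)\in A\otimes D .\tag{6}$$
This is why $T_i$ was defined as one operator acting on all blocks: $T_i\otimes\lambda$ is a single elementary tensor.

**Lemma 10.**
$$\sum_{i=1}^NV_i^*V_i=(\mathrm{id}\otimes\iota)(p),\qquad V_iV_l^*=\delta_{il}\,(\mathrm{id}\otimes\sigma)(p).\tag{7}$$

*Proof.* **Step 1: the coordinates of $V_i$.** The aim is a closed formula for the $m$-th coordinate. For $c,b\le d_m$, only one term of (2) survives in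
$$T_ie^{(m)}_{cb}=e^{(m+1)}_{c1}w_{i,m}e^{(m)}_{1b}.$$
By (5), therefore,
$$p_{m+1}(T_i\otimes1)p_m=\frac1{d_{m+1}d_m}\sum_{a,b'\le d_{m+1}}\ \sum_{c,b\le d_m}e^{(m+1)}_{ab'}e^{(m+1)}_{c1}w_{i,m}e^{(m)}_{1b}\otimes E_{ab'}E_{cb}.$$
Only $b'=c$ contributes, each such term equals $e^{(m+1)}_{a1}w_{i,m}e^{(m)}_{1b}\otimes E_{ab}$ independently of $c$, and the sum over $c$ gives a factor $d_m$. Multiplying by $\sqrt{d_{m+1}/d_m}$,
$$V_{i,m}=\frac1{\sqrt{d_md_{m+1}}}\sum_{a\le d_{m+1},\ b\le d_m}e^{(m+1)}_{a1}\,w_{i,m}\,e^{(m)}_{1b}\otimes E_{ab}.$$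

**Step 2: the products.** We verify (7) in each coordinate. In $V_{i,m}V_{l,m}^*$ the inner indices must agree, $e^{(m)}_{1b}e^{(m)}_{b1}=f_m$, and the sum over $b$ gives $d_m$:
$$V_{i,m}V_{l,m}^*=\frac{d_m}{d_md_{m+1}}\sum_{a,a'\le d_{m+1}}e^{(m+1)}_{a1}\,w_{i,m}w_{l,m}^*\,e^{(m+1)}_{1a'}\otimes E_{aa'}=\delta_{il}\,p_{m+1},$$
using $w_{i,m}w_{l,m}^*=\delta_{il}f_{m+1}$ and (5). In $V_{i,m}^*V_{i,m}$ the inner sum over $a$ gives $d_{m+1}$:
$$\sum_iV_{i,m}^*V_{i,m}=\frac{d_{m+1}}{d_md_{m+1}}\sum_{b,b'\le d_m}e^{(m)}_{b1}\Big(\sum_iw_{i,m}^*w_{i,m}\Big)e^{(m)}_{1b'}\otimes E_{bb'}=p_m,$$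
using $\sum_iw_{i,m}^*w_{i,m}=f_m$. $\blacksquare$

The weight $\lambda$ compensates for the different block sizes: without it, $V_{i,m}V_{i,m}^*$ would be $(d_m/d_{m+1})\,p_{m+1}$. It is bounded because the primes do not jump too fast.

## 7. Norm-multiplicative matrix models kill the matrix units

**Lemma 11.** Let $\varphi_n:A\to M_{k(n)}(\mathbb C)$ be c.c.p. maps with $\|\varphi_n(ab)-\varphi_n(a)\varphi_n(b)\|\to0$ for all $a,b\in A$. Then $\varphi_n(e^{(m)}_{ab})\to0$ in norm for all $m,a,b$.

*Proof.* **Step 1: amplify the maps.** To use (7) we must apply the maps to elements of $A\otimes D_0$ and $A\otimes D$. Let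
$$\Phi_n^0=\varphi_n\otimes\mathrm{id}_{D_0}:A\otimes D_0\to M_{k(n)}\otimes D_0,\qquad\Phi_n=\varphi_n\otimes\mathrm{id}_D:A\otimes D\to M_{k(n)}\otimes D .$$
These are well defined and c.c.p.: if $\varphi_n(a)=W^*\alpha(a)W$ is a Stinespring form with $\|W\|\le1$, then $\Phi_n(x)=(W\otimes1)^*(\alpha\otimes\mathrm{id})(x)(W\otimes1)$, and similarly for $\Phi_n^0$. They are asymptotically multiplicative in norm. For algebraic tensors $x=\sum_ia_i\otimes y_i$ and $x'=\sum_jb_j\otimes y_j'$ this is clear from
$$\Phi_n(xx')-\Phi_n(x)\Phi_n(x')=\sum_{i,j}\big(\varphi_n(a_ib_j)-\varphi_n(a_i)\varphi_n(b_j)\big)\otimes y_iy_j'.$$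
It extends to all $x,x'$ by density, because replacing $x$ by $\tilde x$ and then $x'$ by $\tilde x'$ changes the left side by at most $2\|x-\tilde x\|\|x'\|+2\|\tilde x\|\|x'-\tilde x'\|$. Finally, checking on elementary tensors,
$$\Phi_n\circ(\mathrm{id}\otimes\iota)=(\mathrm{id}\otimes\iota)\circ\Phi_n^0,\qquad\Phi_n\circ(\mathrm{id}\otimes\sigma)=(\mathrm{id}\otimes\sigma)\circ\Phi_n^0 .$$

**Step 2: replace the image of $p$ by a projection.** We want integers to count. Let $h_n=\Phi_n^0(p)$. Then $0\le h_n\le1$ and $\|h_n^2-h_n\|\to0$. By Lemma 6, for large $n$ the element $q_n=\chi_{(1/2,1]}(h_n)$ is a projection in $M_{k(n)}\otimes D_0$, and $\|q_n-h_n\|\to0$. Since $M_{k(n)}\otimes D_0=\prod_mM_{k(n)}\otimes M_{d_m}$, we can write $q_n=(q_{n,m})_m$ with $q_{n,m}$ a projection matrix. Put $r_{n,m}=\operatorname{rank}q_{n,m}$, a nonnegative integer.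

**Step 3: obtain all rank equations at once.** Let $v_n$ be the column with entries $\Phi_n(V_1),\dots,\Phi_n(V_N)$. By asymptotic multiplicativity and (7),
$$v_n^*v_n=\sum_i\Phi_n(V_i)^*\Phi_n(V_i)$$
has distance tending to $0$ from $\Phi_n\big((\mathrm{id}\otimes\iota)(p)\big)=(\mathrm{id}\otimes\iota)(h_n)$. Similarly, the $(i,l)$ entry $\Phi_n(V_i)\Phi_n(V_l)^*$ of the $N\times N$ matrix $v_nv_n^*$ has distance tending to $0$ from $\delta_{il}(\mathrm{id}\otimes\sigma)(h_n)$. With Step 2,
$$\|v_n^*v_n-(\mathrm{id}\otimes\iota)(q_n)\|\to0,\qquad\|v_nv_n^*-1_N\otimes(\mathrm{id}\otimes\sigma)(q_n)\|\to0 .$$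
Fix $n_0$ such that both norms are less than $1/2$ for $n\ge n_0$. These are norms in $\ell^\infty$-products, hence suprema over the coordinates. So *the same $n_0$ serves every $m$*; this is the uniformity that was missing in Section 4. In the $m$-th coordinate, $x=v_{n,m}$ is a finite rectangular matrix with
$$\|x^*x-q_{n,m}\|<\tfrac12,\qquad\|xx^*-1_N\otimes q_{n,m+1}\|<\tfrac12 ,$$
where $q_{n,m}$ is viewed in the corner $M_{k(n)}\otimes M_{d_m}\subset M_{k(n)}\otimes M_{d_{m+1}}$, which does not change its rank. Lemma 7 gives
$$r_{n,m}=N\,r_{n,m+1}\qquad\text{for all }m\ge1\text{ and all }n\ge n_0 .$$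

**Step 4: divide forever.** For $n\ge n_0$ we get $r_{n,m}=N^jr_{n,m+j}$ for every $j$. So the integer $r_{n,m}$ is divisible by every power of $N$. Being finite, it is $0$. Hence $q_n=0$ for $n\ge n_0$, and $\|\Phi_n^0(p)\|=\|h_n-q_n\|\to0$.

**Step 5: return to $A$.** By (5), the $m$-th coordinate of $\Phi_n^0(p)$ is $d_m^{-1}\sum_{a,b}\varphi_n(e^{(m)}_{ab})\otimes E_{ab}$. Its matrix entries tend to $0$, so $\varphi_n(e^{(m)}_{ab})\to0$ for all $m,a,b$. $\blacksquare$

## 8. Non-quasidiagonality of $\tau_R|_A$

*Proof of Theorem 1.* The trace $\tau=\tau_R|_A$ is faithful because $\tau_R$ is, and amenable by Lemma 5. Suppose u.c.p. maps $\varphi_n:A\to M_{k(n)}$ witnessed that $\tau$ is QD. By Lemma 11, $\varphi_n(f_1)\to0$ in norm, since $f_1=e^{(1)}_{11}$. Hence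
$$\tau(f_1)=\lim_n\mathrm{tr}_{k(n)}(\varphi_n(f_1))=0,$$
which contradicts $\tau(f_1)=c/N>0$. $\blacksquare$

Thus $\mathrm{AT}(A)\not\subseteq\mathrm{AT}(A)_{QD}$, and the answer to the question is negative.

## 9. A simple, monotracial algebra with no quasidiagonal trace

*Proof of Theorem 2.* **Step 1: enlarge $A$ until averaging happens inside.** We want every element of $B$ to be averaged to its trace by unitaries of $B$. Dixmier's approximation theorem says that for $a\in R$ and $\varepsilon>0$ there are unitaries $u_1,\dots,u_s\in R$ with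
$$\Big\|\frac1s\sum_{i=1}^su_iau_i^*-\tau_R(a)1\Big\|<\varepsilon .$$
Let $A_0\subset R$ be the C$^*$-algebra generated by $A$ and a countable weakly dense subset of $R$. Given a separable $A_j$, let $A_{j+1}$ be generated by $A_j$ and, for each $a$ in a countable dense subset of $A_j$ and each $\varepsilon=1/l$, finitely many unitaries as above. Put $B=\overline{\bigcup_jA_j}$. It is separable, unital, contains $A$, and is weakly dense in $R$. If $a\in B$ and $\varepsilon>0$, choose $a'$ in one of the countable dense subsets with $\|a-a'\|<\varepsilon$ and unitaries of $B$ averaging $a'$ to within $\varepsilon$ of $\tau_R(a')1$. The same unitaries average $a$ to within $3\varepsilon$ of $\tau_R(a)1$.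

**Step 2: $B$ is monotracial and simple.** If $\tau'$ is a tracial state of $B$, it takes the value $\tau'(a)$ on every average of unitary conjugates of $a$. Letting $\varepsilon\to0$ gives $\tau'(a)=\tau_R(a)$. So $\mathrm T(B)=\{\tau_R|_B\}$. If $I\ne0$ is a closed ideal of $B$, take $0\ne a\in I_+$. The averages of $a$ lie in $I$, so $\tau_R(a)1\in I$, and $\tau_R(a)>0$ by faithfulness. Hence $I=B$. The trace $\tau_R|_B$ is amenable by Lemma 5, so $\mathrm{AT}(B)=\mathrm T(B)$.

**Step 3: spread the vanishing of $f_1$ to all of $B$.** Let $\varphi_n:B\to M_{k(n)}$ be c.c.p. and asymptotically multiplicative in norm. Lemma 11 applied to $\varphi_n|_A$ gives $\varphi_n(f_1)\to0$. By simplicity the ideal generated by $f_1$ is dense, so there are $x_i,y_i\in B$ with $\delta:=\|1-\sum_{i\le s}x_if_1y_i\|<1/2$. Since $\|\varphi_n(x_if_1y_i)-\varphi_n(x_i)\varphi_n(f_1)\varphi_n(y_i)\|\to0$, we have $\varphi_n(\sum_ix_if_1y_i)\to0$, and so $\limsup_n\|\varphi_n(1)\|\le\delta<1/2$. Let $t_n=\|\varphi_n(1)\|$, an eigenvalue of the positive contraction $\varphi_n(1)$ when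 $t_n>0$. Then $t_n(1-t_n)\le\|\varphi_n(1)-\varphi_n(1)^2\|\to0$. Since eventually $1-t_n\geq1/2$, it follows that $t_n\to0$. Completely positive maps satisfy $\|\varphi_n\|=\|\varphi_n(1)\|$, so $\|\varphi_n(b)\|\le t_n\|b\|\to0$ for all $b\in B$.

In particular the $\varphi_n$ cannot be unital, so no trace on $B$ is QD: $\mathrm{AT}(B)_{QD}=\emptyset$. $\blacksquare$

## 10. Quasidiagonal traces on von Neumann algebras

To use $B$ inside other algebras we need a copy of $R$ there.

**Lemma 12.** Every nonzero von Neumann algebra $M$ of type II$_1$ contains a copy of $R$ with the same unit.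

*Proof.* In such an $M$ every projection is a sum of two orthogonal equivalent projections. Halve $1$ to get a unital $M_2\subset M$. Given a unital $M_{2^n}\subset M$ with minimal projection $g$, halve $g$; the partial isometry between the halves and the matrix units generate a unital $M_{2^{n+1}}\supset M_{2^n}$. Let $\mathcal C$ be the norm closure of the union of these, $\mathcal N$ its weak closure, and $\mathrm{ctr}$ the center-valued trace of $M$, which is normal and faithful. On each $M_{2^n}$, $\mathrm{ctr}(x)=\mathrm{tr}_{2^n}(x)1$, because $\mathrm{ctr}$ is tracial and unital. By norm continuity $\mathrm{ctr}$ is scalar-valued on $\mathcal C$, and by normality on $\mathcal N$. So $\mathrm{ctr}(x)=\tau_{\mathcal N}(x)1$ for a faithful normal tracial state $\tau_{\mathcal N}$ on $\mathcal N$. The GNS representation of $\tau_{\mathcal N}$ is faithful and normal on $\mathcal N$, and its restriction to the weakly dense $\mathcal C$ is the GNS representation of the trace of $\mathcal C$. Hence $\mathcal N$ is isomorphic to the weak closure of $\bigcup_nM_{2^n}$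 in its trace representation, which is $R$. $\blacksquare$

So if $z\neq0$ in Theorem 3, we may regard $B\subset R\subset zM$, with $1_B=z$.

*Proof of Theorem 3(a).* **Step 1: a QD trace vanishes at $z$.** Suppose $\tau$ is QD and $z\neq0$. Let $C=B+\mathbb C1_M$, a separable C$^*$-algebra. From the net witnessing that $\tau$ is QD, choose for each $n$ a member that is multiplicative and matches $\tau$ up to $1/n$ on the first $n$ elements of a dense sequence of $C$. Restricted to $C$, this is a sequence of u.c.p. maps $\varphi_n$, asymptotically multiplicative in norm, with traces converging to $\tau$ on $C$. The restrictions $\varphi_n|_B$ are c.c.p., so by Theorem 2 $\varphi_n(z)=\varphi_n(1_B)\to0$. Hence $\tau(z)=\lim_n\mathrm{tr}_{k(n)}(\varphi_n(z))=0$. If $z=0$ there is nothing to show.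

**Step 2: reduce the converse to finite type I.** Let $\tau(z)=0$. If $q\in M$ is a central projection with $qM$ properly infinite, then $q=q_1+q_2$ with $q_1\sim q_2\sim q$, so $\tau(q)=2\tau(q)$ and $\tau(q)=0$. Thus $\tau$ lives on the finite type I summand $M_I$. It factors through the unital $*$-homomorphism $M\to M_I$, and $M_I\neq0$ since $\tau(1)=1$. So it suffices to show that every tracial state of $M_I$ is QD.

**Step 3: traces on $M_I$ are limits of finite-dimensional ones.** We have $M_I\cong\prod_nM_n(C(X_n))$ with $X_n$ compact (possibly empty), with center $Z=\prod_nC(X_n)$. By Dixmier's approximation theorem for the finite von Neumann algebra $M_I$, $\mathrm{ctr}(x)$ is a norm limit of averages of unitary conjugates of $x$. So a tracial state $\tau$ of $M_I$ satisfies $\tau=\omega\circ\mathrm{ctr}$ with $\omega=\tau|_Z$.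

The evaluations $\mathrm{ev}_x$, $x\in\bigsqcup_nX_n$, are characters of $Z$ that separate $Z$: an element killed by all of them is $0$. Hence they are dense in the spectrum of $Z$, for otherwise some nonzero continuous function on the spectrum would vanish at all of them. By the Krein–Milman theorem $\omega$ is a weak-$*$ limit of convex combinations of characters, hence of rational convex combinations of evaluations $\mathrm{ev}_x$. For $x\in X_n$ let $\pi_x:M_I\to M_n$ be evaluation at $x$; then $\mathrm{ev}_x\circ\mathrm{ctr}=\mathrm{tr}_n\circ\pi_x$. So $\tau$ is a weak-$*$ limit of rational convex combinations of traces $\mathrm{tr}_n\circ\pi_x$. By (3), these combinations have the form $\mathrm{tr}_k\circ\pi$ with $\pi:M_I\to M_k$ a unital $*$-homomorphism. Therefore $\tau$ is QD. $\blacksquare$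

For part (b), recall Voiculescu's characterization: a C$^*$-algebra $C$ is quasidiagonal if and only if for every finite $F\subset C$ and $\varepsilon>0$ there is a c.c.p. map $\varphi:C\to M_k$ with $\|\varphi(ab)-\varphi(a)\varphi(b)\|<\varepsilon$ and $\|\varphi(a)\|>\|a\|-\varepsilon$ for $a,b\in F$. In particular, quasidiagonality passes to C$^*$-subalgebras.

*Proof of Theorem 3(b).* **Step 1: finite type I implies quasidiagonal.** If $M\cong\prod_nM_n(C(X_n))$, then $\|a\|=\sup_x\|\pi_x(a)\|$. Given $F$ and $\varepsilon$, a finite direct sum of suitable $\pi_x$ is a $*$-homomorphism to matrices that satisfies the condition.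

**Step 2: quasidiagonal implies finite.** Let $M$ be quasidiagonal. If $M$ is not finite, there is a nonzero central projection $q$ with $qM$ properly infinite, so there are $v_1,v_2\in qM$ with $v_i^*v_l=\delta_{il}q$ and $v_1v_1^*+v_2v_2^*=q$. Voiculescu's condition for $F=\{q,v_1,v_2,v_1^*,v_2^*\}$ and $\varepsilon=1/n$ gives maps $\varphi_n$ with $\|\varphi_n(q)\|\to1$. But Lemma 8 says $\varphi_n(q)\to0$, a contradiction. (This is the part that we need of the general fact that QD algebras are stably finite; see Brown–Ozawa, *C$^*$-Algebras and Finite-Dimensional Approximations*, §7.1.)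

**Step 3: no type II$_1$ part.** If $z\ne0$, then $B\subset M$ is quasidiagonal. Since $B$ is separable, Voiculescu's condition along a dense sequence gives c.c.p. maps $\varphi_n:B\to M_{k(n)}$, asymptotically multiplicative in norm, with $\|\varphi_n(1_B)\|\to1$. Theorem 2 forces $\varphi_n(1_B)\to0$, a contradiction. So $z=0$, and $M$, being finite, is of type I. For $M=R$ we have $z=1$, so $R$ is not quasidiagonal. $\blacksquare$

## 11. The algebras $A$ and $B$ are not exact

A C$^*$-algebra $C$ is exact if $0\to C\otimes J\to C\otimes E\to C\otimes(E/J)\to0$ is exact for every closed ideal $J$ in every C$^*$-algebra $E$. Exactness passes to C$^*$-subalgebras, so for Remark 4 it suffices that $A_\rho=C^*(\rho(\Gamma))\subset A\subset B$ is not exact. The projection $p$ shows this.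

*Proof of Remark 4.* Let $J_0=\bigoplus_mM_{d_m}$ be the $c_0$-sum, an ideal of $D_0$. Since $\theta$ takes values in $A_\rho\otimes D_0$, we have $p\in A_\rho\otimes D_0$, and by (5) $e^{(m)}_{ab}\in A_\rho$.

**Step 1: $p$ is not in the ideal.** Coordinates of elements of $A_\rho\otimes J_0$ tend to $0$ in norm, while $\|p_m\|=1$ for all $m$. So $p\notin A_\rho\otimes J_0$.

**Step 2: $p$ maps to zero in the quotient.** By (2), $A_\rho\subset\prod_jM_{d_j}$, where the $j$-th component is spanned by the $e^{(j)}_{ab}$. Let $\chi_j:A_\rho\to M_{d_j}$ be the coordinate maps. They are jointly faithful, so $A_\rho\otimes(D_0/J_0)$ embeds into $\prod_jM_{d_j}\otimes(D_0/J_0)$ through the maps $\chi_j\otimes\mathrm{id}$. Now $(\chi_j\otimes\mathrm{id})(p)\in M_{d_j}\otimes D_0$ has $m$-th coordinate $d_m^{-1}\sum_{a,b}\chi_j(e^{(m)}_{ab})\otimes E_{ab}$, which vanishes unless $m=j$. So $(\chi_j\otimes\mathrm{id})(p)\in M_{d_j}\otimes J_0$, and its image in $M_{d_j}\otimes(D_0/J_0)$ is $0$ for every $j$. Hence the image of $p$ in $A_\rho\otimes(D_0/J_0)$ is $0$.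

By the two steps, the sequence
$$0\to A_\rho\otimes J_0\to A_\rho\otimes D_0\to A_\rho\otimes(D_0/J_0)\to0$$
is not exact in the middle. $\blacksquare$
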